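\title{The Nakayama automorphism of an AS Gorenstein algebra has homological determinant one}

\begin{abstract}
Let $A$ be a noetherian connected graded AS Gorenstein algebra over a field, with Nakayama automorphism $\mu_A$. We prove that the homological determinant of $\mu_A$ is $1$. The proof uses only that $A$ is left noetherian and that the local cohomology of $A$ is concentrated in one degree, where its graded dual is a shift of $A$ twisted on one side by an automorphism. A nonzero scalar is evaluated in two ways, once through a trace map and once through the naturality of local cohomology, and the two values differ by the factor $\operatorname{hdet}\mu_A$. For quantum exterior algebras we show that $\operatorname{hdet}=1$ is exactly the condition for a diagonal automorphism to occur as a Nakayama automorphism.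
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Throughout, $k$ is a field and $A=\bigoplus_{n\ge 0}A_n$ is a connected graded $k$-algebra: $A_0=k$ and $\dim_kA_n<\infty$ for all $n$. We write $\mathfrak m=A_{\ge1}$ and regard $k=A/\mathfrak m$ as a graded module. For a graded module $M$, the shift $M(l)$ is given by $M(l)_n=M_{n+l}$, and the graded dual $M^*$ by $(M^*)_n=\operatorname{Hom}_k(M_{-n},k)$; an element of $(M^*)_n$ is viewed as a functional on $M$ that vanishes on $M_j$ for $j\ne -n$. If $M$ is a bimodule, then so is $M^*$, with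
\[
(au)(x)=u(xa),\qquad (ub)(x)=u(bx)\qquad(u\in M^*,\ x\in M,\ a,b\in A).
\]
For algebra automorphisms $\mu,\nu$ of $A$, the bimodule ${}^{\mu}M^{\nu}$ has underlying space $M$ and action $a\cdot m\cdot b=\mu(a)\,m\,\nu(b)$.

The algebra $A$ is \emph{AS Gorenstein} if it has finite injective dimension $d$ as a left and as a right module over itself, $\operatorname{Ext}^i_A({}_Ak,{}_AA)=0$ for $i\ne d$, $\operatorname{Ext}^d_A({}_Ak,{}_AA)\cong k_A(l)$ for some integer $l$, called the \emph{AS index}, and the symmetric conditions hold for right modules. ``Noetherian'' means left and right noetherian. The \emph{local cohomology} of $A$ is the graded bimodule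
\[
H^i_{\mathfrak m}(A)=\varinjlim_n\operatorname{Ext}^i_A(A/A_{\ge n},A).
\]
It is known that if $A$ is noetherian and AS Gorenstein with injective dimension $d$ and AS index $l$, then $H^i_{\mathfrak m}(A)=0$ for $i\ne d$, and there is a unique graded algebra automorphism $\mu_A$ of $A$, the \emph{Nakayama automorphism}, such that $H^d_{\mathfrak m}(A)^*\cong{}^{\mu_A}A^1(-l)$ as graded bimodules. In particular $H^d_{\mathfrak m}(A)_{-l}$ is one-dimensional.

A graded algebra automorphism $\sigma$ of $A$ induces, by functoriality of local cohomology, a graded $k$-linear automorphism $H^d_{\mathfrak m}(\sigma)$ of $H^d_{\mathfrak m}(A)$; the construction is recalled in Section~\ref{sec:local}. It acts on the line $H^d_{\mathfrak m}(A)_{-l}$ by a scalar $c\in k^\times$, and the \emph{homological determinant} of $\sigma$ is $\operatorname{hdet}\sigma=c^{-1}$. With this normalization $\operatorname{hdet}g=\det g$ for a linear automorphism $g$ of a polynomial ring.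

The algebra $A$ thus comes with a distinguished automorphism and with a determinant for automorphisms, and one asks for the value of the second on the first: \emph{is $\operatorname{hdet}\mu_A=1$ for every noetherian connected graded AS Gorenstein algebra $A$?} The problem comes from the paper of Reyes, Rogalski and Zhang \cite{RRZ}. The answer is yes.

\begin{theorem}\label{thm:main}
If $A$ is a noetherian connected graded AS Gorenstein algebra, then $\operatorname{hdet}\mu_A=1$.
\end{theorem}

We prove a more general statement, in which only the shape of the local cohomology is assumed.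

\begin{theorem}\label{thm:general}
Let $A$ be a left noetherian connected graded algebra, and let $H^i_{\mathfrak m}(A)=\varinjlim_n\operatorname{Ext}^i_A(A/A_{\ge n},A)$ be computed with left modules. Suppose that for some $d\ge0$, some $l\in\mathbb Z$ and some graded automorphism $\mu$ of $A$ we have $H^i_{\mathfrak m}(A)=0$ for $i\ne d$ and $H^d_{\mathfrak m}(A)^*\cong{}^{\mu}A^1(-l)$ as graded bimodules. Then $H^d_{\mathfrak m}(\mu)$ is the identity on the one-dimensional space $H^d_{\mathfrak m}(A)_{-l}$.
\end{theorem}

Theorem~\ref{thm:general} does not assume finite injective dimension, right noetherianness, regularity, the Koszul property, or anything about the characteristic of $k$. It implies Theorem~\ref{thm:main}, because by the facts recalled above its hypotheses hold with $\mu=\mu_A$. A reader who computes local cohomology with right modules applies Theorem~\ref{thm:general} to $B=A^{\mathrm{op}}$: as a $B$-bimodule, ${}^{\mu}A^1$ is ${}^1B^{\mu}$, and $\mu^{-1}$ is an isomorphism ${}^1B^{\mu}\to{}^{\mu^{-1}}B^1$, so $H^d_{\mathfrak m}(\mu^{-1})$, and with it $H^d_{\mathfrak m}(\mu)$, is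 the identity in degree $-l$.

\subsection*{A twisted trace}
Assume the hypotheses of Theorem~\ref{thm:general}, and define $\operatorname{hdet}$ in this setting by the same formula as before. Put
\[
H=H^d_{\mathfrak m}(A),\qquad U=H^*,\qquad \varphi=H^d_{\mathfrak m}(\mu),
\]
and let $t\in U_l$ correspond to $1\in{}^{\mu}A^1(-l)$. Then $U=At=tA$ is free of rank one as a left and as a right module, $U_l=kt$, and
\begin{equation}\label{eq:twist}
a\,t=t\,\mu(a),\qquad\text{equivalently}\qquad t\,a=\mu^{-1}(a)\,t\qquad(a\in A).
\end{equation}
Evaluated on $x\in H$, the first form reads $t(xa)=t(\mu(a)x)$. So $t$ is a functional on $H$, supported in degree $-l$, and the two notions in the problem describe it: $\mu$ measures how far $t$ is from being a trace, and $\operatorname{hdet}\sigma$ measures how $\sigma$ rescales it, since $t\circ H^d_{\mathfrak m}(\sigma)=(\operatorname{hdet}\sigma)^{-1}t$. Theorem~\ref{thm:general} says that $t\circ\varphi=t$: the twisted trace is invariant under its own twist.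

\subsection*{The case $d=0$}
Here the invariance is elementary, and its proof is the model for the general one. The space $H=H^0_{\mathfrak m}(A)$ consists of the elements of $A$ killed by some $A_{\ge n}$, so it lives in degrees $\ge0$; it lives in degrees $\le-l$ because $U$ lives in degrees $\ge l$. Hence $H$ is finite-dimensional, and $\dim A=\dim U=\dim H$ gives $H=A$ and $\varphi=\mu$. Let $\omega$ be a basis of the line $A_{-l}$, and consider the number
\[
L=(t\,\omega)(1),
\]
the value of the functional $t\omega\in U=A^*$ at the unit. By the definition of the right action on a dual, $L=t(\omega\cdot1)=t(\omega)$, which is not zero. By \eqref{eq:twist}, $L=(\mu^{-1}(\omega)\,t)(1)=t(1\cdot\mu^{-1}(\omega))=t(\mu^{-1}(\omega))$. Therefore $\mu$ fixes $\omega$.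

This suggests the answer yes in general, and Example~\ref{ex:plane}, where $d=2$ and $\mu$ is not the identity, supports it.

\subsection*{The difficulty for $d>0$ and the plan of the proof}
The computation above evaluates at $1\in H$, and for $d>0$ there is no such element. Nor can the bimodule $H$ alone decide the question: $\varphi$ satisfies $\varphi(axb)=\mu(a)\varphi(x)\mu(b)$, but so does $\gamma\varphi$ for every $\gamma\in k^\times$. What singles out $\varphi$ is the way it arises from the action of $\mu$ on $A$, so the proof has to use the link between $H$ and $A$.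

That link is a zigzag $H[-d]\leftarrow C\to I\leftarrow A$ of complexes of bimodules. The outer maps are quasi-isomorphisms. The middle map becomes one after applying $\operatorname{Hom}_A(P,-)$, where $P$ is a free resolution of $k$ (Section~\ref{sec:zigzag}). We therefore work with maps out of $P$ in place of elements. Section~\ref{sec:L} constructs an element $\omega\in H_{-l}$, a scalar $\lambda$ and a number $L\ne0$. In the data that determine $L$, the generator $t$ stands to the left of $\omega$, as in the product $t\omega$, while the natural isomorphism $H\otimes_AU\cong A^*$ needs $\omega$ on the left. There are two ways to bring it there. One can carry it around cyclically, which is allowed under a trace and costs nothing: $L=\lambda\,t(\omega)$ (Section~\ref{sec:trace}). Or one can move it past $t$, which by \eqref{eq:twist} costs $\mu^{-1}$: $L=\lambda\,t(\varphi^{-1}(\omega))$ (Section~\ref{sec:swap}). Section~\ref{sec:diagonal} treats scalar and diagonal automorphisms and shows that the theorem is sharp for them.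

\section{Conventions and local cohomology}\label{sec:prelim}

\subsection{Modules and duality}
``Module'' means graded left $A$-module, $\otimes$ means $\otimes_A$, and $\operatorname{Hom}(M,N)$ is the direct sum over $j\in\mathbb Z$ of the spaces of $A$-linear maps of \emph{internal degree} $j$, those with $f(M_n)\subset N_{n+j}$. The groups $\operatorname{Ext}$ and $\operatorname{Tor}$ are graded accordingly, and ``injective'' refers to the category of graded modules. The graded dual is exact. A graded space $M$ has finite-dimensional components if and only if $M^*$ does, and then $M=M^{**}$, compatibly with the actions. We use the tensor--Hom adjunction in the following form.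
\begin{itemize}
\item[(D)] For a graded right module $M$ and a module $Q$ there is a natural isomorphism $\operatorname{Hom}(Q,M^*)\cong(M\otimes Q)^*$, sending $f$ to the functional $m\otimes p\mapsto f(p)(m)$. Taking for $Q$ the terms of a free resolution of a module $N$ gives $\operatorname{Ext}^j_A(N,M^*)\cong\operatorname{Tor}^A_j(M,N)^*$. In particular, $M^*$ is injective if $M$ is free.
\end{itemize}

\subsection{Complexes}
Complexes are cohomological, $|x|$ is the cohomological degree, and internal degrees never contribute signs. For a module $M$, the complex $M[-d]$ is $M$ placed in degree $d$. For complexes $X,Y$ of modules, $\operatorname{Hom}^n(X,Y)$ consists of the finite sums of families $(X^i\to Y^{i+n})_i$ of $A$-linear maps of one fixed internal degree, and $\operatorname{Hom}^\bullet(X,Y)$ has the differential $Df=df-(-1)^{|f|}fd$. We call $f$ \emph{closed} if $Df=0$, and write $f\simeq g$ if $f-g=Dv$ for some $v$; the same words are used for right linear and for $k$-linear maps. A closed map sends cocycles to cocycles and coboundaries to coboundaries. Since $D(fg)=(Df)g+(-1)^{|f|}f\,Dg$,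 composites of closed maps are closed, and composing with a closed map preserves $\simeq$.

Tensor products of complexes are formed with direct sums, $d(x\otimes y)=dx\otimes y+(-1)^{|x|}x\otimes dy$, and $(f\otimes g)(x\otimes y)=(-1)^{|g||x|}f(x)\otimes g(y)$ for $f$ right linear and $g$ left linear. We write $1$ for identity maps in such products. Then $D(f\otimes1)=Df\otimes1$ and $D(1\otimes g)=1\otimes Dg$, so tensoring with an identity map preserves closedness and $\simeq$. Two standard facts are used repeatedly.
\begin{itemize}
\item[(T)] If $F$ is a bounded above complex of free modules, then $-\otimes F$ preserves quasi-isomorphisms of complexes of right modules.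
\item[(P)] If $P$ is a bounded above complex of projective modules, then $\operatorname{Hom}^\bullet(P,-)$ preserves quasi-isomorphisms.
\end{itemize}
For (T), passing to cones reduces to showing that $X\otimes F$ is acyclic for $X$ acyclic. This holds for bounded $F$ by induction on the length, and a general $F$ is the union of its bounded subcomplexes $F^{\ge-n}$.

If $g\colon X\to Y$ is a chain map such that $g_*\colon\operatorname{Hom}^\bullet(P,X)\to\operatorname{Hom}^\bullet(P,Y)$ is a quasi-isomorphism, then surjectivity and injectivity on cohomology say: every closed $f\colon P\to Y$ satisfies $f\simeq gf'$ for a closed $f'\colon P\to X$ of the same degree and internal degree, and for closed $f',f''\colon P\to X$ the relation $gf'\simeq gf''$ implies $f'\simeq f''$.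

\subsection{Local cohomology through a bimodule resolution}\label{sec:local}
The proof needs both actions of $A$ at the level of complexes, so we resolve $A$ as a bimodule. Graded bimodules are graded $A\otimes_kA^{\mathrm{op}}$-modules; let $\eta\colon A\to I$ be an injective resolution in this category. The forgetful functor to left modules has the exact left adjoint $M\mapsto M\otimes_kA$, so it preserves injectives, and $I$ is also an injective resolution of the left module $A$.

For a module $M$ let $\Gamma(M)=\{x\in M: A_{\ge n}x=0\text{ for some }n\}$ be its \emph{torsion submodule}; it is a sub-bimodule if $M$ is a bimodule. The maps $f\mapsto f(1)$ identify $\varinjlim_n\operatorname{Hom}(A/A_{\ge n},M)$ with $\Gamma(M)$, and direct limits are exact, so $H^i_{\mathfrak m}(A)=H^i(\Gamma(I))$ as bimodules.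

Let $\sigma$ be a graded automorphism of $A$. It is a bimodule map $A\to{}^{\sigma}A^{\sigma}$, and ${}^{\sigma}I^{\sigma}$ is an injective resolution of its target. By the comparison theorem for injective resolutions there is a \emph{lift} of $\sigma$: a chain map $\nu\colon I\to I$ of internal degree $0$ with
\[
\nu(axb)=\sigma(a)\,\nu(x)\,\sigma(b),\qquad \nu\eta=\eta\sigma .
\]
It preserves $\Gamma(I)$ because $\sigma(A_{\ge n})=A_{\ge n}$, and $H^i_{\mathfrak m}(\sigma)$ is the induced map on $H^i(\Gamma(I))$. Two lifts, even if they respect only the left action, differ by a homotopy $v$ with $v(ax)=\sigma(a)v(x)$, which preserves $\Gamma(I)$; so $H^i_{\mathfrak m}(\sigma)$ is well defined. A composite of lifts is a lift of the composite, whence $H^i_{\mathfrak m}(\sigma^{-1})=H^i_{\mathfrak m}(\sigma)^{-1}$.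

\begin{example}[the quantum plane]\label{ex:plane}
Let $q\in k^\times$ and let $A=k\langle x,y\rangle/(xy-q\,yx)$, a noetherian algebra with basis $x^iy^j$, $i,j\ge0$. Let $T$ be the algebra with basis $x^iy^j$, $i,j\in\mathbb Z$, obtained by inverting $x$ and $y$. There is an exact sequence of graded bimodules
\[
0\to A\to A[x^{-1}]\oplus A[y^{-1}]\xrightarrow{(a,b)\mapsto a-b}T\to Q\to0,
\]
where $Q$ has as basis the classes of the $x^iy^j$ with $i,j\le-1$. Let $B$ be $A[x^{-1}]$, $A[y^{-1}]$ or $T$, and let $z$ be $x$, $y$ or $xy$, respectively. Then $B$ is the union of the free right modules $z^{-n}A$, hence flat, and $B\otimes A/A_{\ge n}=0$ since $z^n\in A_{\ge n}$ is invertible in $B$. So $\operatorname{Ext}^i_A(A/A_{\ge n},B)=\operatorname{Ext}^i_B(B\otimes A/A_{\ge n},B)=0$ for all $i$. Let $t\in(Q^*)_2$ be the coefficient of $x^{-1}y^{-1}$. The functional $tx^iy^j$ is a nonzero multiple of the coefficient of $x^{-1-i}y^{-1-j}$, so $Q^*=tA$ is free, and $Q=Q^{**}$ is injective by (D). Also $\Gamma(Q)=Q$. The long exact sequences of $\varinjlim_n\operatorname{Ext}^i_A(A/A_{\ge n},-)$ now give $H^2_{\mathfrak m}(A)\cong Q$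 and $H^i_{\mathfrak m}(A)=0$ for $i\neq2$.

From $y^{-1}x=q\,xy^{-1}$ and $yx^{-1}=q\,x^{-1}y$ we get
\[
(x^{-2}y^{-1})\,x=q\cdot x\,(x^{-2}y^{-1}),\qquad (x^{-1}y^{-2})\,y=q^{-1}\cdot y\,(x^{-1}y^{-2}),
\]
and these are the only monomials whose product with $x$, respectively $y$, is seen by $t$. Hence $xt=q\,tx$ and $yt=q^{-1}ty$, so $at=t\mu(a)$ for the automorphism $\mu(x)=qx$, $\mu(y)=q^{-1}y$. The hypotheses of Theorem~\ref{thm:general} hold with $d=l=2$. An automorphism $g\colon x\mapsto b_1x$, $y\mapsto b_2y$ acts on the whole sequence, so by naturality of connecting maps $H^2_{\mathfrak m}(g)$ multiplies $x^{-1}y^{-1}$ by $(b_1b_2)^{-1}$. Thus $\operatorname{hdet}g=b_1b_2$ and $\operatorname{hdet}\mu=q\cdot q^{-1}=1$.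
\end{example}

\section{Maps out of the trivial module}\label{sec:zigzag}

From here to the end of Section~\ref{sec:swap} we assume the hypotheses of Theorem~\ref{thm:general} and keep the notation $H$, $U$, $\varphi$, $t$ and $\eta\colon A\to I$. Since $U$ has finite-dimensional components, $H=U^*$.

The functionals in $U$ are defined on $H$, which is a subquotient of $\Gamma(I)$. To have an actual chain map onto $H$ we truncate. Let $C\subset\Gamma(I)$ be the subcomplex of bimodules with $C^j=\Gamma(I^j)$ for $j<d$, $C^d=\ker(\Gamma(I^d)\to\Gamma(I^{d+1}))$ and $C^j=0$ for $j>d$. Let $\pi\colon C^d\to H$ be the projection, which is onto with kernel $dC^{d-1}$, and let $\iota\colon C\to I$ be the inclusion. Because $\Gamma(I)$ has cohomology only in degree $d$, the inclusion $C\to\Gamma(I)$ and the map $C\to H[-d]$ given by $\pi$ are quasi-isomorphisms. We obtain the zigzag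
\[
H[-d]\xleftarrow{\ \pi\ }C\xrightarrow{\ \iota\ }I\xleftarrow{\ \eta\ }A .
\]
For $d=0$ we have $C=\eta(A)$, and the zigzag is the identification $H=A$. For $d>0$ the map $\iota$ is zero on cohomology. It is nevertheless invertible as far as maps out of $k$ are concerned, since such maps see only torsion. To make this precise, fix a free resolution $P\to k$ with $P^{-i}$ in degree $-i$ and $P^0=A$, and let $e\in P^0$ be the unit. As $de=0$, we have $(Dv)(e)=d(v(e))$ for every $v\colon P\to X$, that is:
\begin{itemize}
\item[(E)] if $f\simeq g$ in $\operatorname{Hom}^\bullet(P,X)$, then $f(e)-g(e)$ is a coboundary in $X$.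
\end{itemize}

The next lemma is the only place where $A$ has to be left noetherian.

\begin{lemma}\label{lem:torsion}
If $E$ is an injective module, then $\Gamma(E)$ is injective.
\end{lemma}

\begin{proof}
Let $E'\subset E$ be an injective hull of $\Gamma(E)$, and let $x\in E'$ be homogeneous. The module $M=Ax\cap\Gamma(E)$ is finitely generated because $A$ is left noetherian. Each generator spans a quotient of a shift of some $A/A_{\ge n}$, so $M$ is finite-dimensional, and it vanishes in degrees $>b$ for some $b$. The submodule $(Ax)_{>b}$ of $E'$ meets $\Gamma(E)$ inside $M_{>b}=0$. Since $\Gamma(E)$ is essential in $E'$, we get $(Ax)_{>b}=0$, so $x\in\Gamma(E)$. Thus $\Gamma(E)=E'$.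
\end{proof}

\begin{lemma}\label{lem:key}
The maps $\iota_*\colon\operatorname{Hom}^\bullet(P,C)\to\operatorname{Hom}^\bullet(P,I)$ and $(\iota\otimes1)_*\colon\operatorname{Hom}^\bullet(P,C\otimes U)\to\operatorname{Hom}^\bullet(P,I\otimes U)$ are quasi-isomorphisms.
\end{lemma}

\begin{proof}
Since $U=At$ is free on the left, $x\mapsto x\otimes t$ gives isomorphisms $C(-l)\cong C\otimes U$ and $I(-l)\cong I\otimes U$ of complexes of left modules, compatible with $\iota$. So it suffices to treat the first map, and by (P) we may replace $C$ by $\Gamma(I)$. Let $N=I/\Gamma(I)$. The sequence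
\[
0\to\operatorname{Hom}^\bullet(P,\Gamma(I))\to\operatorname{Hom}^\bullet(P,I)\to\operatorname{Hom}^\bullet(P,N)\to0
\]
is exact because the $P^{-i}$ are free, so we must show that the last complex is acyclic. By Lemma~\ref{lem:torsion}, $I^j\cong\Gamma(I^j)\oplus N^j$ as left modules; hence $N^j$ is injective and $\Gamma(N^j)=0$. It follows that $\operatorname{Ext}^i_A(k,N^j)=0$ for $i>0$ and for $i=0$. So $\operatorname{Hom}^\bullet(P,N)$ is the total complex of the first-quadrant double complex $\operatorname{Hom}(P^{-i},N^j)$, which is exact in $i$ for each $j$, and such a total complex is acyclic.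
\end{proof}

A first consequence is that the groups $\operatorname{Ext}^i_A(k,A)$ are those of an AS Gorenstein algebra, although this was not assumed.

\begin{lemma}\label{lem:ext}
We have $\operatorname{Ext}^i_A(k,A)=0$ for $i\ne d$, and $\operatorname{Ext}^d_A(k,A)$ is one-dimensional, in internal degree $-l$.
\end{lemma}

\begin{proof}
Apply $\operatorname{Hom}^\bullet(P,-)$ to the zigzag. By (P) and Lemma~\ref{lem:key} all three maps become quasi-isomorphisms, so $\operatorname{Ext}^i_A(k,A)\cong\operatorname{Ext}^{i-d}_A(k,H)$. Since $H=U^*$, (D) identifies this with $\operatorname{Tor}^A_{i-d}(U,k)^*$. As $U=tA$ is free on the right, $\operatorname{Tor}^A_j(U,k)$ vanishes for $j\neq0$, and $U\otimes k$ is spanned by $t\otimes1$, of degree $l$.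
\end{proof}

For $d=0$ the element $\omega$ of the introduction is the value at $e$ of a generator of $\operatorname{Hom}(k,A)$. In general we take a generator of $\operatorname{Ext}^d_A(k,A)$ and transport it along the zigzag. Let $h\colon P^{-d}\to A$ be an $A$-linear map of internal degree $-l$ with $hd=0$ whose class generates $\operatorname{Ext}^d_A(k,A)$. Extended by zero on the other $P^{-i}$, it is a closed element of $\operatorname{Hom}^d(P,A)$. By Lemma~\ref{lem:key} there is a closed $\tilde h\in\operatorname{Hom}^d(P,C)$ of internal degree $-l$ with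
\begin{equation}\label{eq:h}
\iota\tilde h\simeq\eta h .
\end{equation}
Then $\tilde h(e)\in C^d$, and we put
\[
\omega=\pi(\tilde h(e))\in H_{-l}.
\]

\section{The number $L$}\label{sec:L}

For $d=0$ the number $L$ arises as follows: take $t\otimes e\in U\otimes P$, apply $1\otimes h$ to get $t\omega\in U=A^*$, and evaluate at $1$. For $d>0$ both steps fail, because $h(e)=0$ and $U$ is not $A^*$. Both are repaired by putting $C$ in front: $C\otimes U$ is quasi-isomorphic to $A^*[-d]$, and a cocycle of degree $0$ in $C\otimes U\otimes P$ has a component in $C^d\otimes U\otimes P^{-d}$, on which $h$ acts.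

\begin{lemma}\label{lem:eps}
The formula $\varepsilon(x\otimes u)(a)=u(ax)$ defines an isomorphism of bimodules $\varepsilon\colon H\otimes U\to A^*$.
\end{lemma}

\begin{proof}
For $b\in A$ we have $u(axb)=(bu)(ax)$, so $\varepsilon(xb\otimes u)=\varepsilon(x\otimes bu)$ and $\varepsilon$ is well defined. Writing $F=\varepsilon(x\otimes u)$, we have $\varepsilon(bx\otimes u)(a)=u(abx)=F(ab)=(bF)(a)$ and $\varepsilon(x\otimes ub)(a)=u(bax)=F(ba)=(Fb)(a)$. Since $U=At$ is free, $x\mapsto x\otimes t$ is a bijection $H\to H\otimes U$. Finally $\varepsilon(x\otimes t)(a)=t(ax)=(ta)(x)$, so $x\mapsto\varepsilon(x\otimes t)$ is the map $H=U^*\to A^*$ dual to the bijection $A\to U$, $a\mapsto ta$.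
\end{proof}

Note that $U\otimes P$ is a bounded above complex of free left modules, so (T) applies to it. Put $W=C\otimes U\otimes P$, a complex of left modules, and let
\[
\theta\colon W\xrightarrow{\ \pi\otimes1\otimes1\ }H[-d]\otimes U\otimes P\xrightarrow{\ \varepsilon\otimes1\ }A^*[-d]\otimes P .
\]
By (T) and Lemma~\ref{lem:eps}, $\theta$ is a quasi-isomorphism, so $H^i(W)\cong\operatorname{Tor}^A_{d-i}(A^*,k)$. By (D) with $M=A^*$ and $M^*=A$, the pairing
\begin{equation}\label{eq:pairing}
\operatorname{Tor}^A_j(A^*,k)\times\operatorname{Ext}^j_A(k,A)\to k,\qquad\Big(\Big[\sum F\otimes p\Big],[f]\Big)\mapsto\sum F(f(p)),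
\end{equation}
identifies $\operatorname{Ext}^j_A(k,A)$ with $\operatorname{Tor}^A_j(A^*,k)^*$. Lemma~\ref{lem:ext} then shows that $H^i(W)=0$ for $i\ne0$ and that $H^0(W)$ is one-dimensional, in internal degree $l$.

A cocycle generating $H^0(W)$ would suffice to define $L$. But Lemma~\ref{lem:key} compares maps out of $P$, not elements, so we want the cocycle to be the value at $e$ of a chain map. For degree reasons $\mathfrak m$ kills $H^0(W)$, so sending $e$ to a generator defines a chain map $P\to k\to H^0(W)$ of internal degree $l$. Let $W'\subset W$ be the subcomplex equal to $W$ in negative degrees, to the cocycles in degree $0$, and to $0$ in positive degrees. The projection $W'\to H^0(W)$ is a quasi-isomorphism, so by (P) our chain map lifts up to homotopy to a chain map $r\colon P\to W'\subset W$ of internal degree $l$. By (E), the cocycle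
\[
w=r(e)\in W^0
\]
generates $H^0(W)$.

We have no formula for $w$, but its image in $I\otimes U\otimes P$ can be described, because there the element $\eta(1)$ is available. By (T), $\eta\otimes1\otimes1\colon U\otimes P=A\otimes U\otimes P\to I\otimes U\otimes P$ is a quasi-isomorphism. By (P) there is a chain map $r'\colon P\to U\otimes P$ of internal degree $l$ with
\begin{equation}\label{eq:r}
(\iota\otimes1\otimes1)\,r\simeq(\eta\otimes1\otimes1)\,r' .
\end{equation}
The element $r'(e)$ lies in $U\otimes P^0=U\otimes e$ and has internal degree $l$. Since $U_l=kt$, there is $\lambda\in k$ with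
\begin{equation}\label{eq:lambda}
r'(e)=\lambda\,t\otimes e .
\end{equation}

Now let $\alpha=1\otimes1\otimes h\colon W\to C\otimes U\otimes A=C\otimes U$, a closed left linear map of degree $d$; explicitly $\alpha(c\otimes u\otimes p)=(-1)^{d|c|}c\otimes u\,h(p)$. Define
\[
L=\varepsilon\big((\pi\otimes1)\,\alpha(w)\big)(1)\in k .
\]
Write $w=\sum c\otimes u\otimes p$ with indices suppressed and $|c|+|p|=0$ in each term. Only the terms with $p\in P^{-d}$, that is $|c|=d$, survive under $\alpha$, and $\varepsilon(\pi(c)\otimes u\,h(p))(1)=(u\,h(p))(\pi(c))=u(h(p)\pi(c))$. Since $(-1)^{d\cdot d}=(-1)^d$,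
\begin{equation}\label{eq:L}
L=(-1)^d\sum_{|c|=d}u\big(\pi(h(p)\,c)\big).
\end{equation}
For $d=0$ one may take $W=U\otimes P$, $r=r'$, $\lambda=1$ and $\tilde h=\eta h$; then $\omega=h(e)$, $w=\eta(1)\otimes t\otimes e$ and $L=(t\omega)(1)$, as in the introduction.

\begin{lemma}\label{lem:nonzero}
$L\ne0$.
\end{lemma}

\begin{proof}
We have $\theta(w)=\sum_{|c|=d}F\otimes p$ with $F=\varepsilon(\pi(c)\otimes u)$, and its class generates $\operatorname{Tor}^A_d(A^*,k)$ because $\theta$ is a quasi-isomorphism. Since $F(h(p))=u(h(p)\pi(c))$, formula \eqref{eq:L} says that $(-1)^dL$ is the value of the pairing \eqref{eq:pairing} on $([\theta(w)],[h])$. These are generators of two one-dimensional spaces in perfect duality.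
\end{proof}

\section{First evaluation: the trace}\label{sec:trace}

In \eqref{eq:L} the element $h(p)$ acts on $c$ from the left, although $p$ stands at the right end of $c\otimes u\otimes p$: the expression is cyclic. We would like to replace $w$ by $\lambda\,\eta(1)\otimes t\otimes e$, as \eqref{eq:r} and \eqref{eq:lambda} suggest, but $\pi$ is defined only on $C$, and $\eta(1)$ need not lie in $C$. The product $h(p)\eta(1)=\eta h(p)$, however, can be moved into $C$ by \eqref{eq:h}, provided it is treated as a function of $p$. So we record left multiplication by $h$ as an element of $\operatorname{Hom}^\bullet(P,X)$ and postpone the evaluation at $p$ until the comparison between $C$ and $I$ has been made.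

For $X=C$ or $I$, the complex $\operatorname{Hom}^\bullet(P,X)$ is a complex of right modules via $(fb)(p)=f(p)b$. Put
\[
V_X=\operatorname{Hom}^\bullet(P,X)\otimes U\otimes P .
\]
By Lemma~\ref{lem:key} and (T), the map $\iota_*\otimes1\otimes1\colon V_C\to V_I$, which we again denote by $\iota_*$, is a quasi-isomorphism.

\begin{lemma}\label{lem:trace}
The formula $\operatorname{Tr}(f\otimes u\otimes p)=u\big(\pi(f(p))\big)$ defines a $k$-linear map $\operatorname{Tr}\colon V_C^d\to k$ that vanishes on coboundaries.
\end{lemma}

\begin{proof}
If $|f|+|p|=d$, then $f(p)\in C^d$, so the formula makes sense. It respects the relation $fb\otimes u\otimes p=f\otimes bu\otimes p$ because $u(\pi(f(p))\,b)=(bu)(\pi(f(p)))$, and the relation $f\otimes ub\otimes p=f\otimes u\otimes bp$ because $(ub)(\pi(f(p)))=u(b\,\pi(f(p)))=u(\pi(f(bp)))$. If $|f|+|p|=d-1$, then $d(f\otimes u\otimes p)=Df\otimes u\otimes p+(-1)^{|f|}f\otimes u\otimes dp$, and its trace is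
\[
u\big(\pi(d(f(p)))\big)-(-1)^{|f|}u\big(\pi(f(dp))\big)+(-1)^{|f|}u\big(\pi(f(dp))\big)=0,
\]
since $\pi(dC^{d-1})=0$.
\end{proof}

Only the definition of the two actions on the dual $U=H^*$ entered here. The automorphism $\mu$ did not, and it will not appear in the value of $L$ found in this section.

For homogeneous $x\in X$ define $\rho_X(x)\in\operatorname{Hom}^{|x|+d}(P,X)$ by $\rho_X(x)(p)=(-1)^{d|x|}h(p)\,x$; it vanishes on $P^{-i}$ for $i\ne d$. This is left linear in $p$, and $\rho_X(xb)=\rho_X(x)b$. Since $hd=0$,
\[
\big(D\rho_X(x)\big)(p)=(-1)^{d|x|}h(p)\,dx=(-1)^d\rho_X(dx)(p).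
\]
So $\rho_X\colon X\to\operatorname{Hom}^\bullet(P,X)$ is a closed right linear map of degree $d$, and
\[
\kappa_X=\rho_X\otimes1\otimes1\colon X\otimes U\otimes P\to V_X
\]
is closed of degree $d$. From $\iota_*\rho_C=\rho_I\iota$ we get $\iota_*\kappa_C=\kappa_I(\iota\otimes1\otimes1)$.

\begin{proposition}\label{prop:first}
$L=\lambda\,t(\omega)$.
\end{proposition}

\begin{proof}
The elements $\kappa_C(w)$ and $\lambda\,\tilde h\otimes t\otimes e$ of $V_C^d$ are cocycles, the second because $D\tilde h=0$ and $de=0$. Their traces are
\[
\operatorname{Tr}(\kappa_C(w))=\sum_{|c|=d}(-1)^{d\cdot d}\,u\big(\pi(h(p)\,c)\big)=L,\qquad \operatorname{Tr}(\lambda\,\tilde h\otimes t\otimes e)=\lambda\,t(\omega),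
\]
by \eqref{eq:L} and the definition of $\omega$. By Lemma~\ref{lem:trace} it suffices to show that the two cocycles are cohomologous, and since $\iota_*$ is injective on cohomology we may check this in $V_I$.

By \eqref{eq:r}, (E) and \eqref{eq:lambda}, the cocycle $(\iota\otimes1\otimes1)(w)$ is cohomologous to $\lambda\,\eta(1)\otimes t\otimes e$. Apply the closed map $\kappa_I$. As $\rho_I(\eta(1))(p)=h(p)\eta(1)=\eta(h(p))$, the cocycle $\iota_*\kappa_C(w)$ is cohomologous to $\lambda\,\eta h\otimes t\otimes e$. By \eqref{eq:h}, $\eta h-\iota\tilde h=Dv$ for some $v$, and $d(v\otimes t\otimes e)=Dv\otimes t\otimes e$. So $\lambda\,\eta h\otimes t\otimes e$ is cohomologous to $\lambda\,\iota\tilde h\otimes t\otimes e=\iota_*(\lambda\,\tilde h\otimes t\otimes e)$.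
\end{proof}

\section{Second evaluation: moving past $t$}\label{sec:swap}

We now compute the class of $\alpha(w)=\alpha r(e)$ in $C\otimes U$ before any trace is taken. The maps $r'$ and $\tilde h$ give a closed map $(1\otimes\tilde h)r'\colon P\to U\otimes C$, whose value at $e$ is $\lambda\,t\otimes\tilde h(e)$, while $\alpha r$ takes values in $C\otimes U$. To compare them we need a left linear map $U\otimes C\to C\otimes U$. On $A$ itself the identification $U\otimes A=U=A\otimes U$ sends $t\otimes a$ to $\mu^{-1}(a)\otimes t$, by \eqref{eq:twist}. Its extension to $I$ therefore requires a lift of $\mu^{-1}$, and this is how $\varphi$ enters.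

Let $\nu\colon I\to I$ be a lift of $\mu^{-1}$ as in Section~\ref{sec:local}. It preserves $\Gamma(I)$ and cocycles, hence $C$, and $\pi\nu=\varphi^{-1}\pi$ on $C^d$. Since $U=tA$ is free on the right, every element of $U\otimes I$ is $t\otimes x$ for a unique $x\in I$, and we may define a chain map
\[
s\colon U\otimes I\to I\otimes U,\qquad s(t\otimes x)=\nu(x)\otimes t .
\]
It restricts to a chain map $s_C\colon U\otimes C\to C\otimes U$ with $(\iota\otimes1)s_C=s(1\otimes\iota)$. It is left linear: $b(t\otimes x)=t\mu(b)\otimes x=t\otimes\mu(b)x$ is sent to $\nu(\mu(b)x)\otimes t=b\,\nu(x)\otimes t$. This is where the automorphism has to be $\mu$. With a lift of $\sigma^{-1}$ in place of $\nu$, the same computation produces $\sigma^{-1}\mu(b)$ in place of $b$, and the comparison below, which takes place among $A$-linear maps, is unavailable. Finally,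
\begin{equation}\label{eq:swap}
s\,(1\otimes\eta)=\eta\otimes1\quad\text{as maps } U\otimes A=U=A\otimes U\to I\otimes U,
\end{equation}
because on the element $ta$ of $U$ the left side gives $s(t\otimes\eta(a))=\eta(\mu^{-1}(a))\otimes t=\eta(1)\otimes\mu^{-1}(a)t=\eta(1)\otimes ta$. This is the point at which the normalization $\nu\eta=\eta\mu^{-1}$, which distinguishes $\varphi$ from its scalar multiples, is used.

\begin{proposition}\label{prop:second}
$L=\lambda\,t(\varphi^{-1}(\omega))$.
\end{proposition}

\begin{proof}
Let $\beta=s_C\,(1\otimes\tilde h)\,r'\colon P\to U\otimes P\to U\otimes C\to C\otimes U$, a closed left linear map of degree $d$. We claim that $\alpha r\simeq\beta$ in $\operatorname{Hom}^d(P,C\otimes U)$. By Lemma~\ref{lem:key} it suffices to prove $(\iota\otimes1)\alpha r\simeq(\iota\otimes1)\beta$. We show that both sides are homotopic to $(\eta\otimes1)(1\otimes h)r'$, where $1\otimes h\colon U\otimes P\to U\otimes A=U$.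

Let $\alpha_I=1\otimes1\otimes h\colon I\otimes U\otimes P\to I\otimes U$. Then $(\iota\otimes1)\alpha=\alpha_I(\iota\otimes1\otimes1)$. Moreover $\alpha_I(\eta\otimes1\otimes1)$ and $(\eta\otimes1)(1\otimes h)$ both send $u\otimes p$ to $\eta(1)\otimes u\,h(p)$, with no sign since $|\eta(1)|=0$. By \eqref{eq:r},
\[
(\iota\otimes1)\alpha r=\alpha_I(\iota\otimes1\otimes1)r\simeq\alpha_I(\eta\otimes1\otimes1)r'=(\eta\otimes1)(1\otimes h)r' .
\]
By \eqref{eq:h} and \eqref{eq:swap},
\[
(\iota\otimes1)\beta=s\,(1\otimes\iota\tilde h)\,r'\simeq s\,(1\otimes\eta h)\,r'=s\,(1\otimes\eta)(1\otimes h)\,r'=(\eta\otimes1)(1\otimes h)r' .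
\]
This proves the claim.

By (E), $\alpha(w)-\beta(e)$ lies in $dC^{d-1}\otimes U$, which $\pi\otimes1$ kills. By \eqref{eq:lambda}, $\beta(e)=\lambda\,s_C(t\otimes\tilde h(e))=\lambda\,\nu(\tilde h(e))\otimes t$. Hence $(\pi\otimes1)\alpha(w)=\lambda\,\varphi^{-1}(\omega)\otimes t$. Applying $\varepsilon$ and evaluating at $1$ gives $L=\lambda\,t(\varphi^{-1}(\omega))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $\varphi$ act on the line $H_{-l}$ by $c\in k^\times$. Since $\omega\in H_{-l}$, Propositions~\ref{prop:first} and~\ref{prop:second} give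
\[
\lambda\,t(\omega)=L=c^{-1}\lambda\,t(\omega).
\]
By Lemma~\ref{lem:nonzero}, $L\ne0$, so $c=1$.
\end{proof}

\section{Scalar and diagonal automorphisms}\label{sec:diagonal}

For $c\in k^\times$ let $\xi_c$ be the automorphism of $A$ that acts on $A_i$ by $c^i$.

\begin{corollary}\label{cor:scalar}
Let $A$ be noetherian connected graded AS Gorenstein with AS index $l$. If $\mu_A=\xi_c$, then $c^{\,l}=1$.
\end{corollary}

\begin{proof}
The map $I\to I$ that acts by $c^i$ in internal degree $i$ is a lift of $\xi_c$. So $H^d_{\mathfrak m}(\xi_c)$ acts on $H^d_{\mathfrak m}(A)_{-l}$ by $c^{-l}$, and $\operatorname{hdet}\xi_c=c^{\,l}$. Apply Theorem~\ref{thm:main}.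
\end{proof}

Theorem~\ref{thm:main} gives a necessary condition for an automorphism to be a Nakayama automorphism. For diagonal automorphisms of quantum exterior algebras nothing more can be said: the condition is also sufficient once the parameters of the algebra are allowed to vary. For a family $(p_{ij})_{i\ne j}$ in $k^\times$ with $p_{ij}p_{ji}=1$, the \emph{quantum exterior algebra} is
\[
E=k\langle x_1,\dots,x_n\rangle/\big(x_i^2,\ x_ix_j-p_{ij}\,x_jx_i\ (i\ne j)\big),\qquad\deg x_i=1 .
\]

\begin{proposition}\label{prop:exterior}
Let $n\ge1$ and $b_1,\dots,b_n\in k^\times$. For every quantum exterior algebra $E$ on $x_1,\dots,x_n$, the automorphism $g\colon x_i\mapsto b_ix_i$ has $\operatorname{hdet}g=\prod_ib_i^{-1}$. There is a choice of $(p_{ij})$ for which $g=\mu_E$ if and only if $\prod_ib_i=1$, that is, if and only if $\operatorname{hdet}g=1$.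
\end{proposition}

\begin{proof}
\emph{A basis.} For $S\subset\{1,\dots,n\}$ let $x_S$ be the product of the $x_i$, $i\in S$, in increasing order. The relations show that the $x_S$ span $E$ and that
\[
x_Sx_{S'}=\begin{cases}\ \prod_{i\in S,\ j\in S',\ i>j}p_{ij}\cdot x_{S\cup S'}&\text{if }S\cap S'=\emptyset,\\ \ 0&\text{otherwise.}\end{cases}
\]
Conversely, this rule defines an associative product on a vector space with basis indexed by the subsets $S$, because the coefficient is multiplicative under disjoint unions in $S$ and in $S'$. The relations of $E$ hold there; for $i<j$ this uses $p_{ij}p_{ji}=1$. So the $2^n$ elements $x_S$ form a basis of $E$.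

\emph{The determinant.} Let $t\in(E^*)_{-n}$ be the coefficient of $x_1\cdots x_n$. Then $t(x_Sx_{S'})\ne0$ exactly when $S'$ is the complement of $S$, so $a\mapsto ta$ and $a\mapsto at$ are bijections $E\to E^*$. Hence $E\cong E^*(-n)$ as left and as right modules. By (D) and its mirror image, $E$ is injective on both sides and $\operatorname{Hom}(k,E)$ is one-dimensional, in degree $n$. Thus $E$ is AS Gorenstein with $d=0$ and $l=-n$, and $H^0_{\mathfrak m}(E)=E$. Since $g$ acts on $E_{-l}=E_n$ by $\prod_ib_i$, we get $\operatorname{hdet}g=\prod_ib_i^{-1}$.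

\emph{The Nakayama automorphism.} Let $y_i=x_S$ for $S=\{1,\dots,n\}\setminus\{i\}$. Moving $x_i$ through $y_i$ gives $x_iy_i=a_i\,y_ix_i$ with $a_i=\prod_{j\ne i}p_{ij}$. For a basis element $x$, both $t(xx_i)$ and $t(x_ix)$ vanish unless $x=y_i$, and $t(y_ix_i)=a_i^{-1}t(x_iy_i)$. So $x_it=t\mu(x_i)$, where $\mu$ is the automorphism $x_i\mapsto a_i^{-1}x_i$. If $at=t\mu(a)$ and $bt=t\mu(b)$, then $abt=at\mu(b)=t\mu(a)\mu(b)$; hence $at=t\mu(a)$ for all $a\in E$. Therefore $a\mapsto ta$ is an isomorphism of graded bimodules ${}^{\mu}E^1(-l)\to E^*$, and $\mu_E=\mu$.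

\emph{The equivalence.} If $g=\mu_E$, then $\prod_ib_i=\prod_ia_i^{-1}=\prod_{i\ne j}p_{ij}^{-1}=1$, the factors canceling in pairs. Conversely, let $\prod_ib_i=1$. Put $p_{i,i+1}=(b_1\cdots b_i)^{-1}$ and $p_{i+1,i}=b_1\cdots b_i$ for $1\le i<n$, and let all other $p_{ij}$ be $1$. For $i<n$ we get $a_i=(b_1\cdots b_{i-1})(b_1\cdots b_i)^{-1}=b_i^{-1}$, the first factor being $p_{i,i-1}$, or $1$ if $i=1$. For $i=n$ we get $a_n=b_1\cdots b_{n-1}=b_n^{-1}$. So $\mu_E=g$.
\end{proof}

Taking $b_1=\dots=b_n=c$ shows that for $l=-n<0$ every $c$ with $c^{\,l}=1$ occurs in Corollary~\ref{cor:scalar}.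

\begin{thebibliography}{9}

\bibitem{RRZ}
Manuel Reyes, Daniel Rogalski, and James J. Zhang,
\emph{Skew Calabi-Yau Algebras and Homological Identities},
arXiv:1302.0437 (2013).

\end{thebibliography}
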